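# Stably free modules of top rank that are not free, over fields of cohomological dimension two

## 1. The theorem in three statements

All rings are commutative, and $\mathrm{c.d.}_p$ denotes $p$-cohomological dimension (recalled in Section 2).

**Theorem 1.** Let $k$ be a perfect field, $d\ge 2$ an integer and $p\le d$ a prime. Assume $\mathrm{c.d.}_p(k)\ge 2$ if $p$ is odd, or $\mathrm{c.d.}_2(k(\sqrt{-1}))\ge 2$ if $p=2$. Then there is a smooth affine $k$-algebra of dimension $d$ with a non-free stably free module of rank $d$. In particular, if $k$ is perfect and $\mathrm{c.d.}_2(k)=2$, such an algebra and module exist for every $d\ge 2$, and so for every $d\ge3$.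

The modules are explicit. Let $k$ be any field, $p$ a prime, $L/k$ a cyclic Galois extension of degree $p$, $\sigma$ a generator of $\mathrm{Gal}(L/k)$, $L=k(\theta)$, and $f(T)\in k[T]$ the minimal polynomial of $\theta$. Put $C=\mathbb P^1_k\setminus V(f)$ and, in $\mathcal O(C)$,
$$y=\frac{T}{f(T)},\qquad e=\frac{f(0)}{f(T)} .$$
Let $X=C^d=\operatorname{Spec}A$, and let $y_i,e_i\in A$ be the pullbacks of $y,e$ from the $i$-th factor. For $t\in k^*$ put
$$v_t=(1+(t-1)e_1\cdots e_d,\;y_1,\dots,y_d),\qquad P_t=\ker(v_t:A^{d+1}\to A),\qquad H=\langle N_{L/k}(L^*),(-1)^{p-1}\rangle\subset k^* .$$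

**Theorem 2.** Let $d\ge p$. Then $v_t$ is unimodular, so $P_t\oplus A\cong A^{d+1}$. If $P_t\cong P_{t'}$, then $t/t'\in H$. In particular $P_t$ is not free if $t\notin H$.

**Theorem 3.** Let $d\ge 2$ and $k=\mathbb C(s,t)$, which has $\mathrm{c.d.}_2(k)=2$, and let
$$A=k[u_1,y_1,\dots,u_d,y_d]/(u_i^2-u_i-s\,y_i^2,\ 1\le i\le d),\qquad v=\bigl(1+(t-1)u_1u_2\cdots u_d,\;y_1,\dots,y_d\bigr).$$
Then $A$ is smooth affine of dimension $d$, $v$ is unimodular, and $P=\ker(v:A^{d+1}\to A)$ satisfies $P\oplus A\cong A^{d+1}$ and is not free.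

The question behind this comes from Anjan Gupta, Anuradha Garge, Ravi A. Rao, "A nice group structure on the orbit space of unimodular rows-II", arXiv:1211.6871 (2012). Let $k$ be perfect with $\mathrm{c.d.}_2(k)=2$ and let $A$ be a smooth affine $k$-algebra of dimension $d\ge3$. If a projective module of rank exactly $d=\dim A$ becomes free after adding a free module, was it free already? The theorems say no: it fails over every such field and in every such dimension.

## 2. Stably free modules, unimodular rows, and the curve $C$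

**Definition (stably free, rank).** A finitely generated projective $A$-module $P$ is stably free if $P\oplus A^m\cong A^n$ for some $m,n\ge0$. It has rank $d$ if $P_{\mathfrak p}$ is free of rank $d$ for every prime $\mathfrak p$.

**Definition (unimodular row).** A row $v=(a_0,\dots,a_d)$ over $A$ is unimodular if $a_0,\dots,a_d$ generate the unit ideal, that is, if $v:A^{d+1}\to A$ is surjective.

If $v$ is unimodular, choose $w$ with $v(w)=1$. Then $A^{d+1}=\ker v\oplus Aw$, so $P=\ker v$ is projective of rank $d$ and $P\oplus A\cong A^{d+1}$. For example $v=(1,a_1,\dots,a_d)$ has kernel $\{(-\sum a_ic_i,c_1,\dots,c_d)\}\cong A^d$. In particular $P_1$ is free, since $v_1=(1,y_1,\dots,y_d)$.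

**Lemma 4.** Let $v,v'$ be unimodular rows of length $d+1$ with $\ker v\cong\ker v'$. Then there is $g\in GL_{d+1}(A)$ with $v\circ g=v'$.

*Proof.* Choose $w,w'$ with $v(w)=1=v'(w')$. Let $g:\ker v'\oplus Aw'\to\ker v\oplus Aw$ be the given isomorphism on the kernels together with $w'\mapsto w$. Then $v\circ g$ and $v'$ both vanish on $\ker v'$ and send $w'$ to $1$. $\square$

The question cannot have a negative answer in rank $1$: if $P\oplus A^m\cong A^{m+1}$, taking $\Lambda^{m+1}$ gives $P\cong\Lambda^1P\otimes\Lambda^mA^m\cong A$. So rank $2$ is the first interesting case, and $d\ge p\ge2$ in Theorem 2.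

**The curve.** With homogeneous coordinates $T_0,T_1$ and $T=T_1/T_0$, the homogenization of $f$ has degree $p$. So $C$ is a smooth affine curve, and $\mathcal O(C)$ consists of the fractions $h/f^n$ with $h\in k[T]$, $\deg h\le pn$. The removed closed point has residue field $k[T]/(f)=L$. No rational point has been removed. Since $f$ is irreducible of degree $p\ge2$, $f(0)\ne0$.

**Lemma 5.** Let $\operatorname{char}k\ne2$, $s\in k$ not a square, $p=2$ and $f=T^2-s$. Then $u\mapsto e$, $y\mapsto y$ gives an isomorphism $k[u,y]/(u^2-u-sy^2)\cong\mathcal O(C)$.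

*Proof.* Here $e=-s/f$ and $y=T/f$, so
$$e^2-e=\frac{s^2+s(T^2-s)}{f^2}=\frac{sT^2}{f^2}=s\,y^2,$$
and the map is well defined. For surjectivity, if $m\le 2n$ then $T^m/f^n$ is a product of $n$ factors from $1/f,\ T/f,\ T^2/f$, and these equal $-e/s$, $y$ and $1+s/f=1-e$. For injectivity, $u^2-u-sy^2$ has discriminant $1+4sy^2$ as a polynomial in $u$. Its derivative $8sy$ vanishes only at $y=0$, where the discriminant is $1$. So the discriminant is squarefree of degree $2$, hence not a square in $k(y)$. Being monic in $u$ and irreducible over $k(y)$, $u^2-u-sy^2$ is a prime element of $k[u,y]$, so the source is a domain of dimension $1$. A surjection from it onto the one-dimensional domain $\mathcal O(C)$ is injective. $\square$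

For $k=\mathbb R$, $s=-1$ this is the circle $(u-\tfrac12)^2+y^2=\tfrac14$.

**The row by hand.** Let $p=2$, $f=T^2-s$. The function $y=T/f$ vanishes at $T=0$ and $T=\infty$, which are $(u,y)=(1,0)$ and $(0,0)$. For $d=2$ the common zeros of $y_1,y_2$ are four rational points, and $1+(t-1)u_1u_2$ takes the value $t$ at one of them, $(u_1,u_2)=(1,1)$, and $1$ at the other three. So the row has no common zero. The same works in general.

**Lemma 6.** Let $d\ge1$, let $B=A/(y_1,\dots,y_d)$ and let $a_0=1+(t-1)e_1\cdots e_d$. Then $B=B_1\times B_2$, where $B_1=k(Q)=k$ is the residue field of the rational point $Q=(0,\dots,0)$, and $a_0$ acts on $B_1\oplus B_2$ as $t\oplus1$. In particular $v_t$ is unimodular.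

*Proof.* On $\mathbb P^1$ the divisor of $y=T/f$ is $[0]+(p-1)[\infty]-V(f)$. So $\mathcal O(C)/(y)=k\times\mathcal O_{\mathbb P^1,\infty}/\mathfrak m^{p-1}$. The function $e=f(0)/f$ is $1$ at $0$ and vanishes to order $p$ at $\infty$, so $e\mapsto(1,0)$. Now $B=(\mathcal O(C)/(y))^{\otimes d}$ (tensor over $k$), and $e_1\cdots e_d$ maps to the idempotent $\varepsilon=(1,0)\otimes\cdots\otimes(1,0)$, with $\varepsilon B=k\otimes\cdots\otimes k=k(Q)$. Put $B_1=\varepsilon B$, $B_2=(1-\varepsilon)B$. Then $a_0=1+(t-1)\varepsilon$ acts as $t\oplus1$. As $t\oplus 1$ is a unit of $B$, the ideal $(a_0,y_1,\dots,y_d)$ is $A$. $\square$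

So $v_t$ differs from the trivial row $v_1$ only by the unit $t$ placed at one point $Q$. The theorem says that one can undo this only if $t\in H$.

**Cohomological dimension.** For a profinite group $G$, $\mathrm{c.d.}_p(G)$ is the least $n$ such that the $p$-primary part of $H^q(G,M)$ is zero for all $q>n$ and all discrete torsion $G$-modules $M$ ($\infty$ if there is none). For a field, $\mathrm{c.d.}_p(k)$ is that of its absolute Galois group. For example $\mathrm{c.d.}_2(\mathbb R)=\infty$, since $H^q(\mathbb Z/2,\mathbb Z/2)\ne0$ for all $q$, while $\mathrm{c.d.}_2(\mathbb R(\sqrt{-1}))=0$. This is why Theorem 1 puts its hypothesis on $k(\sqrt{-1})$ when $p=2$. Its use is to supply, over some finite extension of $k$, a cyclic extension with a non-norm. This happens only in Section 11.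

## 3. Where $K_0$ is blind, and the $K$-theory needed

Suppose we want to show that $P_t$ is not free. The first thing to try is a characteristic class. But $P_t\oplus A\cong A^{d+1}$ gives $[P_t]=[A^d]$ in $K_0(A)$, so every invariant that factors through $K_0$ takes the same value on $P_t$ as on $A^d$. Also $\Lambda^dP_t\cong\Lambda^{d+1}(P_t\oplus A)\cong A$. By Lemma 4, freeness of $P_t$ means that some matrix $g$ carries $v_t$ to $v_1$, and matrices live in $K_1$. So we move one degree up.

**Conventions.** $K_1(A)=GL(A)^{ab}$, written additively. An automorphism $\alpha$ of a finitely generated projective module $E$ has a class $[E,\alpha]\in K_1(A)$, or $[\alpha]$ for short. It satisfies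
$$[E,\alpha\beta]=[E,\alpha]+[E,\beta],\qquad [E,\alpha]=[E_1,\alpha|]+[E/E_1,\bar\alpha]$$
if $\alpha$ preserves $E_1\subset E$ with $E_1$, $E/E_1$ projective. It is unchanged when $(E,\alpha)$ is replaced by an isomorphic pair. So block triangular automorphisms have the sum of the classes of their diagonal blocks, and unipotent block triangular ones have class $0$. $K_1(A)$ is a $K_0(A)$-module by $[F]\cdot[E,\alpha]=[F\otimes E,1\otimes\alpha]$. For a unit $a$, $\{a\}=[A,a]$. For a field, $K_1(k)=k^*$ by the determinant. The same notation is used for vector bundles on schemes.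

From Quillen, *Higher algebraic K-theory I*, we use, for the regular schemes that occur below:

- (Q1) $K_m$ (vector bundles) agrees with $G_m$ (coherent sheaves);
- (Q2) for $Z\subset X$ closed with open complement $U$ there is a localization sequence $\cdots\to K_1(Z)\to K_1(X)\to K_1(U)\xrightarrow{\partial}K_0(Z)\to K_0(X)\to K_0(U)\to0$ ($Z$ and $X$ regular), natural under flat pullback;
- (Q3) homotopy invariance, $K_m(Y)\cong K_m(Y\times\mathbb A^1)$;
- (Q4) the projective bundle formula, $K_m(Y\times\mathbb P^1)=K_m(Y)\oplus K_m(Y)[\mathcal O(-1)]$;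
- (Q5) additivity: if $0\to\Phi'\to\Phi\to\Phi''\to0$ is an exact sequence of exact functors, then $\Phi_*=\Phi'_*+\Phi''_*$;
- (Q6) the component of $\partial:K_1\to K_0$ at a rational point of $\mathbb A^1$, applied to a unit on the complement of finitely many rational points, is $\pm$ the order of the unit there.

**The class of a point.** For $c$ in the ground field let $T-c:\mathcal O(-1)\to\mathcal O$ denote multiplication by $T_1-cT_0$, with cokernel the residue field at $c$. Put $\xi=1-[\mathcal O(-1)]\in K_0(\mathbb P^1_k)$. It is the class of any rational point. The Koszul sequence $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to\mathcal O\to0$ on $T_0,T_1$ is exact, so $\xi^2=0$. Let $\xi_i\in K_0(C^r)$ be the pullback of $\xi|_C$ from the $i$-th factor, and $\xi_I=\prod_{i\in I}\xi_i$, so $\xi_\emptyset=1$. For $J\subset\{1,\dots,r\}$ let $\ell_J=\bigotimes_{i\in J}\mathrm{pr}_i^*\mathcal O(-1)$, an invertible module on $C^r$. Then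
$$[\ell_J]=\prod_{i\in J}(1-\xi_i),\qquad \xi_I=\sum_{J\subset I}(-1)^{|J|}[\ell_J],\qquad \xi_i^2=0. \tag{1}$$

## 4. Torsion: a determinant in $K_1$ for quasi-isomorphisms

We want a $K_1$-valued determinant of "$a_0$ acting on $A/(a_1,\dots,a_d)$". This module is not projective, so we work with complexes. In this section "complex" means a bounded chain complex of finitely generated projective $A$-modules.

**Acyclic complexes.** An acyclic complex $(C,\partial)$ has a contraction: a map $s$ of degree $1$ with $\partial s+s\partial=1$. Then $\partial s\partial=\partial$, and $\partial s$ is a projection of $C_i$ onto $Z_i=\ker(\partial|C_i)$. So $Z_i$ and $C_i/Z_i$ are projective, $C_i=Z_i\oplus sZ_{i-1}$, and $\partial$ maps $sZ_{i-1}$ isomorphically to $Z_{i-1}$. Hence $C$ is a direct sum of complexes $(Q\xrightarrow{=}Q)$ with $Q$ projective.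

**Definition (torsion).** Let $f:F\to F$ be a quasi-isomorphism. Let $C(f)_i=F_{i-1}\oplus F_i$ with $\partial(x,y)=(-dx,fx+dy)$. It is acyclic; choose a contraction $s$. Put $F_{tot}=\bigoplus_jF_j$. Each $F_j$ occurs exactly once in $C_{odd}$ and once in $C_{ev}$, so both are canonically $F_{tot}$. Since $(\partial+s)^2=1+s^2$ and $s^2$ raises degree by $2$, $(\partial+s)^2$ is unipotent, and $\partial+s:C_{odd}\to C_{ev}$ is an isomorphism. Read as an automorphism of $F_{tot}$, it has a class $\tau(f)\in K_1(A)$.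

For example, if $F=A$ in degree $0$ and $f=a\in A^*$, then $C(f)=(A\xrightarrow{a}A)$, $s=a^{-1}$ from degree $0$ to degree $1$, and $\tau(f)=\{a\}$.

**Lemma 7.** $\tau(f)$ does not depend on $s$.

*Proof.* Let $s,s'$ be contractions and $r=s'-s$, so $\partial r+r\partial=0$. On $C_{odd}$,
$$(\partial+s')(\partial+s)=\partial s+s'\partial+s's=1+r\partial+s's .$$
The last term raises degree by $2$, so this is triangular for the degree, with diagonal blocks $1+r\partial$ on $C_i$. This block is the identity on $Z_i$. It is also the identity on $C_i/Z_i$, because $\partial r\partial=-r\partial\partial=0$, so $r\partial$ maps into $Z_i$. So the product has class $0$, that is,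
$$[(\partial+s')|_{ev\to odd}]+[(\partial+s)|_{odd\to ev}]=0\quad\text{for all }s,s'.$$
Fix $s'$ and vary $s$. $\square$

**Lemma 8.** Torsion has these properties.

(a) $\tau(hfh^{-1})=\tau(f)$ for an isomorphism of complexes $h:F\to F'$, and $\tau(f\oplus f')=\tau(f)+\tau(f')$.

(b) If $f'=f+dh+hd$, then $\tau(f')=\tau(f)$.

(c) If $f$ is an automorphism of the complex $F$, then $\tau(f)=\sum_j(-1)^j[F_j,f_j]$.

(d) Let $F,P$ be complexes in degrees $\ge0$ that resolve the same module $B$, and let $f:F\to F$, $g:P\to P$ lift the same automorphism $b$ of $B$. Then $\tau(f)=\tau(g)$.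

*Proof.* **Part (a): transport.** The map $h\oplus h:C(f)\to C(hfh^{-1})$ is an isomorphism of complexes. Transporting $s$ along it conjugates $\partial+s$ by $h:F_{tot}\to F'_{tot}$. For sums, use the direct sum of contractions.

**Part (b): homotopy invariance.** Let $u(x,y)=(x,y-hx)$. Both $\partial u$ (with $\partial$ of $C(f')$) and $u\partial$ (with $\partial$ of $C(f)$) send $(x,y)$ to $(-dx,\,fx+dy+hdx)$: indeed $f'x+d(y-hx)=fx+hdx+dy$, and $u(-dx,fx+dy)=(-dx,fx+dy+hdx)$. So $u:C(f)\to C(f')$ is an isomorphism of complexes. Use $s'=usu^{-1}$. Then $\partial'+s'=u(\partial+s)u^{-1}$, where $\partial'$ is the differential of $C(f')$, and $u$ is unipotent on $C_{odd}$ and on $C_{ev}$, so the classes agree.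

**Part (c): the value on automorphisms.** Put $s(x,y)=(f^{-1}y,0)$. Then $\partial s(x,y)=(-df^{-1}y,y)$ and $s\partial(x,y)=(x+f^{-1}dy,0)$, with sum $(x,y)$. On $C_{odd}$, an $x\in F_j$ in the first slot ($j$ even) goes to $f_jx\in F_j$ plus $-dx\in F_{j-1}$. A $y\in F_j$ in the second slot ($j$ odd) goes to $f_j^{-1}y\in F_j$ plus $dy\in F_{j-1}$. So $\partial+s$ is triangular on $F_{tot}$, with diagonal $f_j$ for $j$ even and $f_j^{-1}$ for $j$ odd.

**Part (d): independence of the resolution.** The idea is to make $F$ and $P$ isomorphic by adding acyclic complexes. Let $h:F\to P$ lift $\mathrm{id}_B$; it is a quasi-isomorphism. Let $\mathrm{Cyl}(h)_n=F_n\oplus F_{n-1}\oplus P_n$ with $d(a,x,c)=(da+x,-dx,dc-hx)$. One checks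
$$d^2(a,x,c)=(dx-dx,\;ddx,\;-dhx+hdx)=0.$$
It contains $F$ (the $a$'s) as a subcomplex with quotient $E\cong\mathrm{Cone}(h)$, and $P$ (the $c$'s) as a subcomplex with quotient $E'\cong\mathrm{Cone}(\mathrm{id}_F)$. Both $E$ and $E'$ are acyclic, hence direct sums of complexes $(Q\xrightarrow{=}Q)$ with $Q$ projective. A chain map from such a complex, placed in degrees $n,n-1$, to a complex $Y$ is the same as a map $Q\to Y_n$. So chain maps from $E$ or $E'$ lift through degreewise surjections, and both extensions split: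
$$F\oplus E\cong\mathrm{Cyl}(h)\cong P\oplus E'.$$
Let $\varphi:F\oplus E\to P\oplus E'$ be the resulting isomorphism. What does $\varphi$ do on $H_0$? Let $\iota_F,\iota_P$ be the inclusions into $\mathrm{Cyl}(h)$ and $\kappa(a)=(0,a,0)$. Then $d\kappa(a)+\kappa(da)=(a,-da,-ha)+(0,da,0)=\iota_F(a)-\iota_Ph(a)$. So $\iota_F$ is homotopic to $\iota_Ph$, and $\varphi$ induces $H_0(h)=\mathrm{id}_B$. Therefore $\varphi(f\oplus1)\varphi^{-1}$ and $g\oplus1$ both lift $b$ on the projective resolution $P\oplus E'$ of $B$, so they are homotopic. By (a), (b), (c), $\tau(f)=\tau(f\oplus1)=\tau(g\oplus1)=\tau(g)$. $\square$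

**Koszul complexes.** Let $v=(a_0,\dots,a_d)$ be unimodular, $\epsilon_0,\dots,\epsilon_d$ the standard basis, and $K(v)=(\Lambda^\bullet A^{d+1},\partial_v)$ with $\partial_v$ contraction with $v$: the antiderivation with $\partial_v\epsilon_i=a_i$. Let $F=K(a_1,\dots,a_d)$, built on $\epsilon_1,\dots,\epsilon_d$. Since
$$\partial_v(\epsilon_0\wedge x+y)=a_0x-\epsilon_0\wedge dx+dy ,$$
$K(v)=C(a_0:F\to F)$ via $\epsilon_0\wedge x+y\leftrightarrow(x,y)$. As $v$ is unimodular, $K(v)$ is acyclic, so $a_0$ is a quasi-isomorphism of $F$. Put $\tau(v)=\tau(a_0:F\to F)$.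

**Example (rows of length two).** Let $v=(a,b)$ and $a\alpha+b\beta=1$. Put $s(1)=\alpha\epsilon_0+\beta\epsilon_1$, $s(\epsilon_0)=-\beta\,\epsilon_0\wedge\epsilon_1$, $s(\epsilon_1)=\alpha\,\epsilon_0\wedge\epsilon_1$. With $\partial(\epsilon_0\wedge\epsilon_1)=a\epsilon_1-b\epsilon_0$ one finds $(\partial s+s\partial)\epsilon_0=-\beta(a\epsilon_1-b\epsilon_0)+a(\alpha\epsilon_0+\beta\epsilon_1)=\epsilon_0$. Likewise $(\partial s+s\partial)\epsilon_1=\alpha(a\epsilon_1-b\epsilon_0)+b(\alpha\epsilon_0+\beta\epsilon_1)=\epsilon_1$, and in degrees $0$ and $2$ one gets multiplication by $a\alpha+b\beta=1$. In $F_{tot}=F_0\oplus F_1$ we have $\epsilon_0\leftrightarrow1$, $\epsilon_1\leftrightarrow\epsilon_1$ on the odd side and $1\leftrightarrow1$, $\epsilon_0\wedge\epsilon_1\leftrightarrow\epsilon_1$ on the even side. So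
$$\tau(a,b)=\left[\begin{pmatrix}a&b\\-\beta&\alpha\end{pmatrix}\right]. \tag{2}$$

For $g\in GL_n(A)$ put $\chi(g)=\sum_i(-1)^i[\Lambda^iA^n,\Lambda^ig]\in K_1(A)$.

**Lemma 9.** If $g\in GL_{d+1}(A)$ and $v\circ g=v'$, then $\tau(v)=\tau(v')+\chi(g)$.

*Proof.* We have $\partial_v\circ\Lambda g=\Lambda g\circ\partial_{v'}$, because this holds on the $\epsilon_i$ and both differentials are antiderivations. So $\Lambda g:K(v')\to K(v)$ is an isomorphism of complexes. With $s_v=\Lambda g\,s_{v'}(\Lambda g)^{-1}$,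
$$\partial_v+s_v=\Lambda^{ev}g\,(\partial_{v'}+s_{v'})\,(\Lambda^{odd}g)^{-1}\quad\text{on }\Lambda^{odd}A^{d+1}.$$
The identifications of $\Lambda^{odd}A^{d+1}$ and $\Lambda^{ev}A^{d+1}$ with $F_{tot}$ use only the basis $\epsilon_0,\dots,\epsilon_d$, so they are the same for $v$ and $v'$. Taking classes, $\tau(v)=\tau(v')+[\Lambda^{ev}g]-[\Lambda^{odd}g]$. $\square$

## 5. The torsion of $v_t$ is $\{t\}$ times a point

**Proposition 10.** For $d\ge1$, $\tau(v_t)=\{t\}\,\xi_1\cdots\xi_d$ in $K_1(A)$.

*Proof.* We replace the Koszul complex by a resolution on which $a_0$ becomes an honest automorphism. The element $y$ is a nonzerodivisor in $\mathcal O(C)$, so $F=K(y_1,\dots,y_d)$, the $k$-tensor product of the complexes $\mathcal O(C)\xrightarrow{y}\mathcal O(C)$, is a resolution of $B$ by Künneth. Let $R_1$ be the $k$-tensor product of the $d$ complexes $\mathcal O(-1)|_C\xrightarrow{T}\mathcal O_C$. Again by Künneth it resolves $k(0)^{\otimes d}=k(Q)=B_1$, and $R_{1,j}=\bigoplus_{|J|=j}\ell_J$. Since $A$ is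 regular of dimension $d$, $B_2$ has a finite resolution $R_2$ by finitely generated projectives. Multiplication by $a_0$ on $F$ and $t\oplus1$ on $R_1\oplus R_2$ lift the same automorphism of $B=B_1\oplus B_2$, by Lemma 6. So Lemma 8(d), then (c) and (1), give
$$\tau(v_t)=\sum_j(-1)^j[R_{1,j},t]=\sum_J(-1)^{|J|}[\ell_J]\{t\}=\{t\}\,\xi_1\cdots\xi_d.\qquad\square$$

If $P_t$ is free, Lemmas 4 and 9 give $\{t\}\xi_1\cdots\xi_d=\tau(v_1)+\chi(g)=\chi(g)$ for some $g$. So two questions remain: is $\{t\}\xi_1\cdots\xi_d$ nonzero, and what values can $\chi(g)$ take?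

## 6. Generators of $K_1(C^r)$, and why the hole must have degree $p$

If one removes a rational point $c\in k$ from $\mathbb P^1_k$ (and possibly more), then $T-c:\mathcal O(-1)\to\mathcal O$ becomes an isomorphism and $\xi$ restricts to $0$. The invariant of Proposition 10 would be zero. With only one closed point of degree $p$ removed, $\xi$ survives, and what is lost is exactly governed by norms from $L$.

Let $C^r_L=C^r\times_kL$, with projection $\phi:C_L^r\to C^r$. Since $\phi$ is finite and locally free, there is a push-forward $N:K_*(C^r_L)\to K_*(C^r)$, with $N[E,\alpha]=[\phi_*E,\phi_*\alpha]$ on $K_1$. For $b\in L^*$, $N\{b\}$ is the class of multiplication by $b$ on $L\otimes_k\mathcal O$, so $N\{b\}=\{N_{L/k}b\}$. Also $N$ commutes with pullback along $\mathrm{pr}_i:C^r\to C$, since $\phi_*$ commutes with base change ($\phi$ is affine).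

**Lemma 11.** Let $r\ge0$. Then $K_0(C^r_L)=\mathbb Z$. The map $K_1(C^r)^2\to K_1(C^{r+1})$, $(x,z)\mapsto x+z\,\xi_{r+1}$ (pullbacks understood), is surjective with kernel $0\oplus NK_1(C^r_L)$.

*Proof.* **Step 1: $K_0(C_L^r)=\mathbb Z$.** $C_L$ is $\mathbb P^1_L$ minus finitely many closed points, one of them the rational point $\theta$. So $C_L^r$ is a nonempty open subscheme of $\mathbb A^r_L$, and $K_0(\mathbb A^r_L)=\mathbb Z$ surjects onto $K_0(C_L^r)$ by (Q2). The rank shows that the surjection is injective.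

**Step 2: the push-forward from the hole.** We compute the map that the localization sequence will need. Let $Y=C^r$, $\pi:Y\times\mathbb P^1\to Y$, and $i:Y_L\hookrightarrow Y\times\mathbb P^1$ the closed complement of $Y\times C$. On $Y_L\times\mathbb P^1$ there is the exact sequence $0\to\mathcal O(-1)\xrightarrow{T-\theta}\mathcal O\to\mathcal O_\theta\to0$, where $\mathcal O_\theta$ is the structure sheaf of the section $T=\theta$. The composite of this section with $\phi\times1:Y_L\times\mathbb P^1\to Y\times\mathbb P^1$ is $i$. Tensor with the pullback of a vector bundle $E$ on $Y_L$ and push forward along the finite map $\phi\times1$. By flat base change and the projection formula we get an exact sequence, functorial in $E$,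
$$0\to\pi^*\phi_*E\otimes\mathcal O(-1)\xrightarrow{\,T-\theta\,}\pi^*\phi_*E\to i_*E\to0 .$$
By additivity (Q5), $i_*(\alpha)=\pi^*(N\alpha)\,\xi$ for $\alpha\in K_m(Y_L)$.

**Step 3: localization.** By (Q4), $K_m(Y\times\mathbb P^1)=K_m(Y)\oplus K_m(Y)\xi$. So (Q2) reads
$$K_1(Y_L)\xrightarrow{(0,N)}K_1(Y)\oplus K_1(Y)\xi\to K_1(Y\times C)\to K_0(Y_L)=\mathbb Z\xrightarrow{i_*}K_0(Y)\oplus K_0(Y)\xi .$$
The last map sends $1$ to $p\,\xi$, because $\phi_*\mathcal O\cong\mathcal O^p$. It is injective, by taking the rank of the coefficient of $\xi$. So the middle map is surjective, with the stated kernel. $\square$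

Starting from $K_1(C^0)=K_1(k)=k^*$, induction on $r$ gives:
$$K_1(C^r)\text{ is generated by the elements }\{a\}\xi_I,\quad a\in k^*,\ I\subset\{1,\dots,r\}. \tag{3}$$
The case $r=0$ of Lemma 11, where $K_1(C^0_L)=L^*$, reads
$$K_1(C)=k^*\oplus(k^*/N_{L/k}L^*)\,\xi. \tag{4}$$
In particular $\{N_{L/k}b\}\xi=0$ in $K_1(C)$ for $b\in L^*$. Taking $b=a\in k^*$, whose norm is $a^p$, and pulling back to $C^r$,
$$p\,\{a\}\,\xi_1=0\ \text{ in }K_1(C^r),\qquad r\ge1,\ a\in k^*. \tag{5}$$
For the circle over $\mathbb R$, (4) gives $K_1(C)=\mathbb R^*\oplus(\mathbb R^*/\mathbb R_{>0})\,\xi$.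

## 7. Nonzero torsion does not suffice: a matrix over the conic

It is tempting to stop here: if $\tau(v_t)\ne0$, surely $P_t$ is not free. This is false, and the smallest case shows why. Take $d=1$, $p=2$ and the conic of Lemma 5. Since $u^2-u=sy^2$,
$$\bigl(1+(t-1)u\bigr)\bigl(t+(1-t)u\bigr)=t-(t-1)^2(u^2-u)=t-(t-1)^2s\,y^2 .$$
So the row $v_t=(1+(t-1)u,\,y)$ is the first row of
$$G=\begin{pmatrix}1+(t-1)u& y\\ -t^{-1}(t-1)^2s\,y& t^{-1}(t+(1-t)u)\end{pmatrix},\qquad\det G=1,$$
and $P_t$ is free, as it must be in rank $1$. But by (2) and Proposition 10,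
$$[G]=\tau(v_t)=\{t\}\,\xi,$$
and by (4) this is nonzero whenever $t$ is not a norm from $k(\sqrt s)$. There is no contradiction with Lemma 9: $v_t\circ G^{-1}=(1,0)$, the torsion $\tau(1,0)$ is $0$ by Lemma 8(c), and $\chi(G^{-1})=-\chi(G)=-(0-[G]+\{1\})=[G]$. The matrix itself absorbs the torsion, because $\chi(G)$ can be any multiple of a generator.

So the exact point of difficulty is the indeterminacy $\chi(GL_{d+1}(A))$. The idea that gets past it is a divisibility: on $C^d$, the element $\chi(g)$ is always $d!$ times a multiple of $\xi_1\cdots\xi_d$. For $d=1$ this says nothing. For $d\ge p$ the factor $d!$ contains $p$, which kills it by (5).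

## 8. Exterior powers produce the factor $d!$

For $g\in GL_n(A)$, over any ring $A$, put $D_x(g)=\sum_i[\Lambda^iA^n,\Lambda^ig]\,x^i\in K_1(A)[x]$, so $\chi(g)=D_{-1}(g)$. The difficulty is that $\chi$ depends on $n$ and not only on $[g]\in K_1(A)$. For instance, if $g=\mathrm{diag}(a,1,\dots,1)$, then $\Lambda^ig$ is multiplication by $a$ on a summand $\Lambda^{i-1}A^{n-1}$ and $1$ on the rest, so $\chi(g)=-\sum_j(-1)^j\binom{n-1}{j}\{a\}$. This is $-\{a\}$ for $n=1$ and $0$ for $n\ge2$. The variable $x$ keeps track of $n$.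

**Lemma 12.** There is a homomorphism $\theta_x:K_1(A)\to K_1(A)[[x]]$ with $D_x(g)=(1+x)^n\theta_x([g])$ for all $n$ and $g\in GL_n(A)$. For an invertible module $\ell$ and $a\in A^*$,
$$\theta_x([\ell]\{a\})=\frac{x[\ell]}{1+x[\ell]}\{a\}.$$

*Proof.* **Existence.** $D_x$ is a homomorphism on $GL_n(A)$. Since $\Lambda^i(A^n\oplus A)=\Lambda^iA^n\oplus\Lambda^{i-1}A^n$, we have $D_x(g\oplus1)=(1+x)D_x(g)$. So the maps $(1+x)^{-n}D_x$ into $K_1(A)[[x]]$ are homomorphisms compatible with stabilization. Together they give a homomorphism from $GL(A)$ to an abelian group, which factors through $K_1(A)$.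

**Value on $[\ell]\{a\}$.** Let $\ell\oplus\ell'\cong A^n$, and let $g=a$ on $\ell$, $g=1$ on $\ell'$, so $[g]=[\ell]\{a\}$. On $\Lambda^iA^n=\Lambda^i\ell'\oplus(\ell\otimes\Lambda^{i-1}\ell')$, $\Lambda^ig$ is $1$ on the first summand and $a$ on the second. So $D_x(g)=x[\ell]\lambda_x(\ell')\{a\}$ with $\lambda_x(\ell')=\sum_i[\Lambda^i\ell']x^i$. The same decomposition gives $(1+x[\ell])\lambda_x(\ell')=(1+x)^n$. Divide by $(1+x)^n$. $\square$

**Lemma 13.** Let $g\in GL_{d+1}(A)$ with $[g]=\sum_J[\ell_J]\{a_J\}$ in $K_1(A)$ (a finite sum), where the $\ell_J$ are invertible and $(1-[\ell_J])^{d+1}=0$. Then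
$$\chi(g)=(-1)^{d+1}\sum_J[\ell_J](1-[\ell_J])^d\{a_J\}.$$

*Proof.* We cannot put $x=-1$ in a power series, so we first turn the expression into a polynomial. Put $\eta=1-[\ell]$ for one of the $\ell_J$. Then $1+x[\ell]=(1+x)-x\eta$, and since $\eta^{d+1}=0$, expanding $\bigl(1-\tfrac{x\eta}{1+x}\bigr)^{-1}$ as a geometric series gives
$$(1+x)^{d+1}\frac{x[\ell]}{1+x[\ell]}=\sum_{m=0}^{d}[\ell]\,\eta^mx^{m+1}(1+x)^{d-m}.$$
This is a polynomial, and at $x=-1$ only the term $m=d$ survives, with value $(-1)^{d+1}[\ell]\eta^d$. By Lemma 12, $D_x(g)=(1+x)^{d+1}\theta_x([g])$ is the sum of these polynomials applied to the $\{a_J\}$, an equality of polynomials in $K_1(A)[x]$. Put $x=-1$. $\square$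

**Proposition 14.** Let $A=\mathcal O(C^d)$ with $d\ge p$. Then $\chi(g)=0$ for every $g\in GL_{d+1}(A)$.

*Proof.* **Step 1: write $[g]$ with line bundles.** By (3), and by expressing $\xi_I$ through the $[\ell_J]$ as in (1), $[g]=\sum_J[\ell_J]\{a_J\}$ with $a_J\in k^*$ and $J\subset\{1,\dots,d\}$.

**Step 2: nilpotency.** By (1), $1-[\ell_J]=1-\prod_{i\in J}(1-\xi_i)$ is $\sum_{i\in J}\xi_i$ plus terms of degree $\ge2$ in the $\xi_i$, $i\in J$. As $\xi_i^2=0$, every product of more than $|J|$ of the $\xi_i$, $i\in J$, vanishes. So $(1-[\ell_J])^{d+1}=0$ for all $J$, and $(1-[\ell_J])^d=0$ unless $J=\{1,\dots,d\}$. In that case it is $(\xi_1+\cdots+\xi_d)^d=d!\,\xi_1\cdots\xi_d$.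

**Step 3: apply Lemma 13.** Since $[\mathcal O(-1)]\xi=(1-\xi)\xi=\xi$, the factor $[\ell_{\{1,\dots,d\}}]$ acts trivially on $\xi_1\cdots\xi_d$, and with $a=a_{\{1,\dots,d\}}$
$$\chi(g)=(-1)^{d+1}\,d!\,\{a\}\,\xi_1\cdots\xi_d .$$
Since $p\le d$, $p\mid d!$, and $p\{a\}\xi_1=0$ by (5). So $\chi(g)=0$. $\square$

## 9. Detecting $\{t\}\,\xi_1\cdots\xi_d$

It remains to see that $\{t\}\xi_1\cdots\xi_d\neq0$. Lemma 11 describes $K_1(C^{r+1})$ through $K_1(C^r)$ modulo $NK_1(C^r_L)$, so we need generators of $K_1(C_L^r)$ and their norms. Put $\theta_j=\sigma^j\theta$, $j\in\mathbb Z/p$, and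
$$w_j=\frac{T-\theta_{j+1}}{T-\theta_j}\in\mathcal O(C_L)^* .$$

**Lemma 15.** For $r\ge1$, $K_1(C^r_L)$ is generated by the $\{b\}$, $b\in L^*$, and the pullbacks of the $\{w_j\}$ under the projections $\mathrm{pr}_i:C_L^r\to C_L$.

*Proof.* We have $C_L=\mathbb P^1_L\setminus\{\theta_0,\dots,\theta_{p-1}\}$. With the coordinate $z=1/(T-\theta_0)$ this is $\mathbb A^1_L\setminus\{c_1,\dots,c_{p-1}\}$, $c_j=1/(\theta_j-\theta_0)$. Also
$$z-c_j=-\frac{T-\theta_j}{(T-\theta_0)(\theta_j-\theta_0)}\in L^*\cdot w_0w_1\cdots w_{j-1},\qquad 1\le j\le p-1.$$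
Put $Y=C_L^{r-1}$. Its $K_0$ is $\mathbb Z$ by Lemma 11. By (Q2) and (Q3) the sequence
$$K_1(Y)=K_1(Y\times\mathbb A^1)\to K_1(Y\times C_L)\xrightarrow{\partial}K_0(Y)^{p-1}=\mathbb Z^{p-1}$$
is exact. By naturality under flat pullback from $\operatorname{Spec}L$ and (Q6), $\partial\{z-c_j\}$ is $\pm$ the $j$-th basis vector. So $K_1(Y\times C_L)$ is generated by $K_1(Y)$ and the $\{z-c_j\}$, hence by $K_1(Y)$, the $\{b\}$ and the pullbacks of the $\{w_j\}$ from the last factor. Induct on $r$, starting from $K_1(L)=L^*$. $\square$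

**Lemma 16.** $N\{w_j\}=\{(-1)^{p-1}\}\,\xi$ in $K_1(C)$.

*Proof.* We write multiplication by $w_j$ as a product of two operators whose classes are visible. Let $E=L\otimes_k\mathcal O_C=\phi_*\mathcal O_{C_L}$ and $E(-1)=L\otimes_k\mathcal O(-1)|_C$, and let $\beta_j=T-\theta_j:E(-1)\to E$, with $\theta_j$ acting on $L$. On $\mathbb P^1$ the map $\beta_j$ is injective with cokernel supported on $V(f)$, so on $C$ it is an isomorphism. Let $S\in GL_k(L)$ be the $k$-linear map $\sigma$, and $S_E,S_{E(-1)}$ the induced automorphisms. As operators on $L$, $S\theta_jS^{-1}=\theta_{j+1}$, because $\sigma(\theta_j\sigma^{-1}(x))=\theta_{j+1}x$. Hence $\beta_{j+1}=S_E\,\beta_j\,S_{E(-1)}^{-1}$ and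
$$w_j=\beta_{j+1}\beta_j^{-1}=S_E\cdot\bigl(\beta_jS_{E(-1)}^{-1}\beta_j^{-1}\bigr).$$
Therefore
$$N\{w_j\}=[E,w_j]=[E,S_E]-[E(-1),S_{E(-1)}]=\{\det S\}\bigl(1-[\mathcal O(-1)]\bigr)=\{\det S\}\,\xi .$$
By the normal basis theorem $S$ permutes a $k$-basis of $L$ by a $p$-cycle, so $\det S=(-1)^{p-1}$. $\square$

**Proposition 17.** For $r\ge1$ there is a homomorphism $\rho_r:K_1(C^r)\to k^*/H$ with $\rho_r(\{a\}\xi_I)=a$ if $I=\{1,\dots,r\}$ and $\rho_r(\{a\}\xi_I)=1$ otherwise. Hence $\{a\}\xi_1\cdots\xi_r\ne0$ in $K_1(C^r)$ if $a\notin H$.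

*Proof.* For $r=1$ use (4): put $\rho_1(x+z\xi)=z$, which is well defined as $N_{L/k}L^*\subset H$. Given $\rho_r$, put
$$\rho_{r+1}(x+z\,\xi_{r+1})=\rho_r(z),\qquad x,z\in K_1(C^r).$$
By Lemma 11 this is well defined once $\rho_r(NK_1(C_L^r))=1$. We check this on the generators of Lemma 15. First, $N\{b\}=\{N_{L/k}b\}\xi_\emptyset$, and $\emptyset\ne\{1,\dots,r\}$, so $\rho_r=1$. Second, by Lemma 16,
$$N(\mathrm{pr}_i^*\{w_j\})=\mathrm{pr}_i^*N\{w_j\}=\{(-1)^{p-1}\}\,\xi_i .$$
Its image is $1$ if $r\ge2$, since $\{i\}\ne\{1,\dots,r\}$. If $r=1$ its image is the class of $(-1)^{p-1}\in H$, which is $1$. The values are as stated: $\{a\}\xi_I$ has $z=0$ if $r+1\notin I$, and $x=0$, $z=\{a\}\xi_{I\setminus\{r+1\}}$ if $r+1\in I$. $\square$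

The generator $(-1)^{p-1}$ of $H$ is there for a reason when $p=2$. Lemma 16 and the kernel in Lemma 11 with $r=1$ give $\{-1\}\xi_1\xi_2=0$ in $K_1(C^2)$. For $k=\mathbb R$, $L=\mathbb C$ we have $\{-1\}\xi\ne0$ in $K_1(C)$ by (4), but $\{-1\}\xi_1\xi_2=0$. There $H=\mathbb R^*$, and Theorem 2 excludes nothing.

## 10. Proof of Theorem 2

$A$ is a smooth affine domain of dimension $d$, since $X=C^d$ is affine and open in $(\mathbb P^1_k)^d$. The row $v_t$ is unimodular by Lemma 6, so $P_t\oplus A\cong A^{d+1}$.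

Suppose $P_t\cong P_{t'}$. By Lemma 4 there is $g\in GL_{d+1}(A)$ with $v_t\circ g=v_{t'}$. By Lemma 9 and Proposition 14, which uses $d\ge p$,
$$\tau(v_t)=\tau(v_{t'})+\chi(g)=\tau(v_{t'}).$$
By Proposition 10, $\{t/t'\}\,\xi_1\cdots\xi_d=0$ in $K_1(C^d)$, so $t/t'\in H$ by Proposition 17.

Finally $v_1=(1,y_1,\dots,y_d)$, so $P_1\cong A^d$. If $P_t$ is free, it is free of rank $d$, so $P_t\cong P_1$ and $t\in H$. $\blacksquare$

## 11. From cohomological dimension to a non-norm: proof of Theorem 1

We use these facts from Serre, *Galois Cohomology* [GC]: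

- (G1) fields of characteristic $p$ have $\mathrm{c.d.}_p\le1$ (GC II.2.2);
- (G2) a closed subgroup $G'$ of $G$ has $\mathrm{c.d.}_p(G')=\mathrm{c.d.}_p(G)$ if its index is prime to $p$ (for example, if $G'$ is a pro-$p$ Sylow subgroup), or if it is open and $\mathrm{c.d.}_p(G)<\infty$ (GC I.3.3);
- (G3) for a pro-$p$ group $G$, $\mathrm{c.d.}_p(G)\le n$ if and only if $H^{n+1}(G,\mathbb Z/p)=0$ (GC I.4.1, Prop. 21).

*Proof of Theorem 1.* The plan is to find a finite extension $k'/k$ over which Theorem 2 applies with $t\notin H$. Restriction to $k$ is then harmless.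

**Step 1: adjoin roots of unity.** By (G1) and the hypothesis, $\operatorname{char}k\neq p$. Put $k_1=k(\mu_p)$ if $p$ is odd. The degree $[k_1:k]$ divides $p-1$, so it is prime to $p$ and $\mathrm{c.d.}_p(k_1)=\mathrm{c.d.}_p(k)$ by (G2). Put $k_1=k(\sqrt{-1})$ if $p=2$. In both cases $\mathrm{c.d.}_p(k_1)\ge2$ and $\mu_p\subset k_1$.

**Step 2: a nonzero Brauer class over a field with pro-$p$ Galois group.** Let $M$ be the fixed field of a pro-$p$ Sylow subgroup of the absolute Galois group of $k_1$. By (G2), $\mathrm{c.d.}_p(M)=\mathrm{c.d.}_p(k_1)\ge2$, so $H^2(M,\mathbb Z/p)\neq0$ by (G3) with $n=1$. As $\mu_p\subset M$, Kummer theory and Hilbert 90 give $\mathrm{Br}(M)[p]=H^2(M,\mu_p)\cong H^2(M,\mathbb Z/p)\neq0$. Choose $0\neq\alpha\in\mathrm{Br}(M)$.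

**Step 3: reduce to one cyclic step.** The class $\alpha$ is split by a finite Galois extension $M'/M$. Its group is a $p$-group, so it has a chain of subgroups, each normal of index $p$ in the one before, and there is a tower $M=M_0\subset\dots\subset M_m=M'$ with all steps cyclic of degree $p$. Let $j$ be maximal with $\alpha_{M_j}\neq0$; then $j<m$. Put $F=M_j$, $E=M_{j+1}$. Then $\alpha_F$ is a nonzero element of $\mathrm{Br}(E/F)\cong F^*/N_{E/F}(E^*)$, the isomorphism holding because $E/F$ is cyclic. Choose $t\in F^*\setminus N_{E/F}(E^*)$, and by Kummer theory $b\in F^*$ with $E=F(b^{1/p})$.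

**Step 4: descend to a finite extension of $k$.** Let $k'=k_1(b,t)\subset F$. Since $F$ is algebraic over $k_1$, $k'$ is finite over $k$. As $b$ is not a $p$-th power in $F\supset k'$, the extension $L=k'(b^{1/p})$ is cyclic of degree $p$ over $k'$, and $L\otimes_{k'}F=F[x]/(x^p-b)=E$. The norm is the determinant of multiplication, so if $t=N_{L/k'}(c)$ then $t=N_{E/F}(c)$, a contradiction. So $t\notin N_{L/k'}(L^*)$.

**Step 5: the sign costs nothing.** If $p=2$, then $\sqrt{-1}\in k'$ and $-1=N_{L/k'}(\sqrt{-1})$. If $p$ is odd, $(-1)^{p-1}=1$. So in all cases $H=N_{L/k'}(L^*)\not\ni t$.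

**Step 6: conclusion.** As $d\ge p$, Theorem 2 over $k'$ gives a smooth affine $k'$-algebra $A$ of dimension $d$ and a non-free stably free $P_t$ of rank $d$. Since $k$ is perfect, $k'/k$ is finite separable, so $A$ is also a smooth affine $k$-algebra of dimension $d$. Being stably free or free does not depend on the base field.

**Step 7: the case $\mathrm{c.d.}_2(k)=2$.** The absolute Galois group of $k(\sqrt{-1})$ is an open subgroup of that of $k$, and $\mathrm{c.d.}_2(k)$ is finite. So $\mathrm{c.d.}_2(k(\sqrt{-1}))=2$ by (G2), and the first part applies with $p=2$ and every $d\ge2$. $\blacksquare$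

## 12. The algebra over $\mathbb C(s,t)$: proof of Theorem 3

The field $k=\mathbb C(s,t)$ has $\mathrm{c.d.}_2(k)=2$ (GC II.4.2), and it is perfect, having characteristic $0$. Take $p=2$, $f=T^2-s$, $L=k(\sqrt s)$; note that $s$ is not a square in $k$. By Lemma 5, applied to each of the $d$ factors, the ring $A$ and row $v$ of Theorem 3 are the $A$ and $v_t$ of Theorem 2, with $u_i=e_i$. So $A$ is smooth affine of dimension $d$, $v$ is unimodular and $P\oplus A\cong A^{d+1}$.

It remains to check $t\notin H$. Since $-1=N_{L/k}(\sqrt{-1})$ with $\sqrt{-1}\in\mathbb C$, $H=N_{L/k}(L^*)$. Let $\nu$ be the $t$-adic valuation, with residue field $\mathbb C(s)$. We show that every norm $a^2-s\,b^2$ with $(a,b)\ne(0,0)$ has even valuation. If $\nu(a)\neq\nu(b)$, then $\nu(a^2-sb^2)=2\min(\nu(a),\nu(b))$, because $s$ is a unit. If $\nu(a)=\nu(b)=m$, write $a=t^ma_0$, $b=t^mb_0$ with units $a_0,b_0$. The residue of $a_0^2-s\,b_0^2$ is nonzero, because $s$ is not a square in $\mathbb C(s)$, so $\nu(a^2-sb^2)=2m$. As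 $\nu(t)=1$ is odd, $t\notin H$. Since $d\ge2=p$, Theorem 2 shows that $P=P_t$ is not free. $\blacksquare$
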